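# Hyperbolic alternating knots with a generalized torsion element of order $8i+4$

## 1. Generalized torsion and its order

Let $G$ be a group, and write $g^{x}:=xgx^{-1}$ for $g,x\in G$.

**Definition.** A non-trivial element $g\in G$ is a *generalized torsion element* if there are a positive integer $n$ and $x_1,\dots,x_n\in G$ with
$$g^{x_1}g^{x_2}\cdots g^{x_n}=1 .$$
The least such $n$ is the *generalized torsion order* of $g$, written $gord(g)$. Since $g\ne1$, we have $gord(g)\ge2$.

**Examples.** In a torsion-free abelian group there is no generalized torsion, because $g^{x_1}\cdots g^{x_n}=g^n$. In the Klein bottle group $\langle a,h\mid hah^{-1}=a^{-1}\rangle=\mathbb Z\rtimes\mathbb Z$ we have $a\cdot a^{h}=1$, so $gord(a)=2$, although the group is torsion-free.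

Here is a knot group. The trefoil group is $\langle x,y\mid x^2=y^3\rangle$. Put $[x,y]=xyx^{-1}y^{-1}$. Then
$$[x,y]^{x}\,[x,y]=x\,(xyx^{-1}y^{-1})\,x^{-1}\cdot xyx^{-1}y^{-1}=x^2yx^{-2}y^{-1}=1,$$
since $x^2=y^3$ commutes with $y$. The group maps onto $S_3$ (send $x$ to a transposition and $y$ to a $3$-cycle), so $[x,y]\neq1$. Hence $gord([x,y])=2$.

It helps to collect all products of a given length. Fix a group and an element $e$ in it.

**Definition.** $S_d$ is the set of all products of $d$ conjugates of $e$, with $S_0=\{1\}$.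

Clearly $S_dS_{d'}\subset S_{d+d'}$, and each $S_d$ is invariant under conjugation. For $e\neq1$, $gord(e)\le d$ as soon as $1\in S_d$ for some $d\ge1$. For example, $e\cdot e^{x}\in S_2$. Also $e^{x}\,e^{y}\,(e^{x})^{-1}\in S_1$: a conjugate of a conjugate costs only one factor. This last remark will do most of the work in the upper bound.

## 2. Closed braids, Wirtinger labels, alternating and hyperbolic knots

For a knot $K\subset S^3$ let $G(K)=\pi_1(S^3\setminus K)$.

**Closed braids.** Read braids downwards. In $\sigma_j$ the left of the two strands in positions $j,j+1$ passes over, and in $\sigma_j^{-1}$ the right strand passes over. Each strand carries a Wirtinger label, a meridian in the knot group. The over-strand keeps its label and the under-strand is conjugated. In our convention the pair of labels at the crossing changes by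
$$\sigma:(x,y)\mapsto(xyx^{-1},x),\qquad \sigma^{-1}:(x,y)\mapsto(y,\,y^{-1}xy). \tag{1}$$
The product $xy$ is unchanged by both. Applying $\sigma$ twice to $(x,y)$ gives $(xyx\,y^{-1}x^{-1},\,xyx^{-1})$. So
$$\sigma^{2}\text{ conjugates both labels by }xy,\qquad \sigma^{-2}\text{ conjugates both by }(xy)^{-1}. \tag{2}$$
The group of the closed braid is generated by the labels at the top, and the relations say that each label at the bottom equals the label at the top in the same position.

**Example.** Close the 2-braid $\sigma_1^{3}$, with top labels $(x,y)$. After $\sigma_1^2$ the labels are $(X,Y)=(xyx\,y^{-1}x^{-1},\,xyx^{-1})$, and after the third crossing $(XYX^{-1},X)$. Closing up, the second position gives $y=xyxy^{-1}x^{-1}$, that is $yxy=xyx$. The first position gives nothing new, because the product of the two labels never changes. So the group is $\langle x,y\mid xyx=yxy\rangle$, a second presentation of the trefoil group.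

**Alternating and hyperbolic knots.** A knot is *alternating* if it has a diagram in which over- and under-crossings alternate along the knot. A knot is *hyperbolic* if its complement carries a complete hyperbolic metric of finite volume. Then $G(K)$ is a discrete torsion-free subgroup of $PSL_2(\mathbb C)$. Menasco's theorem says that an alternating knot is hyperbolic if and only if it is prime and not a $(2,l)$-torus knot. For example, the closure of $\sigma_1^3$ is alternating (check: a strand leaving a crossing to the right was over and next enters from the right, hence under), but it is the $(2,3)$-torus knot and so not hyperbolic.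

## 3. The Alexander module of a two-generator, one-relator knot group

The abelianization of a knot group is $\mathbb Z$. Let $F_2$ be the free group on $p,q$, and let
$$G=\langle p,q\mid R\rangle$$
be a knot group in which $p$ and $q$ both map to the generator $1\in\mathbb Z$. Let $\deg:F_2\to\mathbb Z$ be the homomorphism with $\deg p=\deg q=1$. Put
$$e=qp^{-1},\qquad e_j=p^{j}ep^{-j}\quad(j\in\mathbb Z).$$

**Definition.** $\delta:F_2\to\mathbb Z[t^{\pm1}]$ is the crossed homomorphism determined by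
$$\delta(xy)=\delta(x)+t^{\deg x}\delta(y),\qquad \delta(p)=0,\quad\delta(q)=1 .$$

Three rules follow at once from the definition:
$$\delta(x^{-1})=-t^{-\deg x}\delta(x),\qquad \delta(xyx^{-1})=(1-t^{\deg y})\,\delta(x)+t^{\deg x}\delta(y), \tag{3}$$
$$\delta(x^{a})=\bigl(1+t^{d}+\dots+t^{(a-1)d}\bigr)\delta(x)\quad(d=\deg x,\ a\ge1). \tag{4}$$
In particular $\delta(e)=1$ and $\delta(xex^{-1})=t^{\deg x}$, so $\delta(e_j)=t^{j}$.

**Fact.** There is an isomorphism
$$G'/G''\cong\mathbb Z[t^{\pm1}]/(\delta(R)),\qquad \text{class of }e^{x}\mapsto t^{\deg x}. \tag{5}$$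

*Proof.* Let $N_0=\ker(\deg)$. As $F_2$ is free on $p$ and $e$, the group $N_0$ is free on the $e_j$. On $N_0$ the map $\delta$ is a homomorphism, and it carries the basis $e_j$ to the basis $t^j$. So it induces $N_0^{ab}\cong\mathbb Z[t^{\pm1}]$. Since $G^{ab}=\mathbb Z$ via $\deg$, we have $R\in N_0$ and $G'=N_0/\langle\langle R\rangle\rangle$. The normal closure of $R$ is generated by the $xRx^{-1}$, $x\in F_2$, and by (3) $\delta(xRx^{-1})=t^{\deg x}\delta(R)$. So abelianizing $G'$ gives $\mathbb Z[t^{\pm1}]/(\delta(R))$. $\square$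

The Alexander polynomial $\Delta_K$, defined up to units $\pm t^j$, generates the order ideal of this module. We write $\doteq$ for equality up to units, so here $\Delta_K\doteq\delta(R)$.

**Example.** For the trefoil, $p=x$, $q=y$, $R=(pqp)(qpq)^{-1}$. Then $\delta(R)=\delta(pqp)-\delta(qpq)=t-(1+t^2)$, so $\Delta\doteq1-t+t^2$. In general the $(2,l)$-torus knot, $l$ odd, has polynomial $1-t+t^2-\dots+t^{|l|-1}$, with all nonzero coefficients $\pm1$.

**Consequence.** If $e^{x_1}\cdots e^{x_m}=1$ in $G$, then (5) gives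
$$\delta(R)\ \Big|\ t^{\deg x_1}+\dots+t^{\deg x_m}\quad\text{in }\mathbb Z[t^{\pm1}]. \tag{6}$$
So a product of $m$ conjugates of $e$ that equals $1$ leaves a visible trace: a multiple of the Alexander polynomial with *non-negative* coefficients of sum $m$. For the trefoil, $1+t^3=(1+t)(1-t+t^2)$ is such a multiple, with $m=2$.

## 4. Are $M_{\sf alt}(m)$ and $M_{\sf hyp}(m)$ finite?

For $m\ge2$ let $M_{\sf hyp}(m)$ be the number of hyperbolic knots $K$ whose group $G(K)$ contains a generalized torsion element $g$ with $gord(g)=m$. Let $M_{\sf alt}(m)$ be the number of such knots that are moreover alternating. The following question is taken from Tetsuya Ito, "Generalized torsion orders of generalized torsion elements", arXiv:2310.02577 (2023): fix a number $m$. Can only finitely many hyperbolic (respectively, hyperbolic alternating) knots have an element of order exactly $m$? We ask whether this holds for every $m\ge2$.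

The answer is no in both cases. For $i\ge1$ and even $k\ge2$ let $K_{i,k}$ be the closure of the 3-braid
$$\sigma_2^{-2i}\,\sigma_1^{k}\,\sigma_2^{-1}\,\sigma_1 .$$

**Theorem.**
1. Each $K_{i,k}$ is a hyperbolic alternating knot. For fixed $i$ these knots are pairwise distinct. $G(K_{i,k})$ contains a generalized torsion element $e$ with $gord(e)\le8i+4$, a bound independent of $k$.
2. For fixed $i$ and all but finitely many $k$, $gord(e)=8i+4$ exactly.
3. Hence $M_{\sf alt}(8i+4)=M_{\sf hyp}(8i+4)=\infty$ for every $i\ge1$, that is, for all $m\equiv4\pmod 8$ with $m\ge12$. On the other hand $M_{\sf alt}(2)=M_{\sf hyp}(2)=0$.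

So it is not true that $M_{\sf alt}(m)$ is finite for every $m$, nor that $M_{\sf hyp}(m)$ is. For example, both are infinite at $m=12$. The theorem does not decide finiteness for other individual values of $m$.

Part 1 alone already answers the question. With $i=1$ it gives infinitely many knots and finitely many possible orders $2\le gord(e)\le12$, so by pigeonhole some $m\le12$ occurs infinitely often. Part 2 says which $m$.

## 5. Order two does not occur in a hyperbolic knot group

We saw order $2$ in the trefoil group. In a hyperbolic knot group it is impossible, and this can be seen by hand.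

Let $K$ be hyperbolic, and regard $G(K)$ as a discrete torsion-free subgroup of $PSL_2(\mathbb C)$. Suppose $g^{x}g^{y}=1$ with $g\ne1$. Then $ygy^{-1}=xg^{-1}x^{-1}$, so with $h=x^{-1}y$
$$hgh^{-1}=g^{-1}.$$
An elliptic element of a discrete group has finite order. So $G(K)$ has no elliptic elements, and $g$ is loxodromic or parabolic.

- *$g$ loxodromic.* The attracting fixed point of $hgh^{-1}$ is the image under $h$ of that of $g$. The attracting fixed point of $g^{-1}$ is the repelling one of $g$. So $h$ interchanges the two fixed points of $g$. Hence $h\ne1$, and $h$ maps the axis of $g$ to itself, reversing it. An orientation-reversing isometry of a line fixes a point, so $h$ fixes a point of hyperbolic space and is elliptic. This is a contradiction.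
- *$g$ parabolic.* Conjugate so that $g(w)=w+\tau$, $\tau\ne0$. Then $h$ fixes $\infty$, the only fixed point of $g$ and of $g^{-1}$, so $h(w)=\alpha w+\beta$. Now $hgh^{-1}(w)=w+\alpha\tau$ forces $\alpha=-1$. Then $h^2(w)=-(-w+\beta)+\beta=w$, so $h^2=1\neq h$. This contradicts torsion-freeness.

Hence $M_{\sf alt}(2)=M_{\sf hyp}(2)=0$. $\square$

## 6. The diagram and the group of $K_{i,k}$

**Step 1: the closure is an alternating knot.** We follow a strand from each crossing to the next. In the braid only $\sigma_1$ and $\sigma_2^{-1}$ occur.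

- A strand leaving a $\sigma_1$ to position 2 was over. It next meets a $\sigma_1$ from the right (under) or a $\sigma_2^{-1}$ from the left (under).
- A strand leaving a $\sigma_1$ to position 1 was under. It next meets a $\sigma_1$ from the left (over).
- A strand leaving a $\sigma_2^{-1}$ to position 3 was under. It next meets a $\sigma_2^{-1}$ from the right (over).
- A strand leaving a $\sigma_2^{-1}$ to position 2 was over. It next meets a $\sigma_1$ from the right (under) or a $\sigma_2^{-1}$ from the left (under).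

So the diagram is alternating. As $2i$ and $k$ are even, the permutation of the braid is that of $\sigma_2\sigma_1$, a 3-cycle, and the closure has one component.

**Step 2: a presentation with two generators and one relator.** Start with top labels $(c,p,q)$ and put
$$z=pq,\qquad P=z^{-i}pz^{i},\qquad Q=z^{-i}qz^{i},\qquad \mu=(cP)^{k/2}.$$
By (1) and (2) the labels develop as follows:

- after $\sigma_2^{-2i}$: $(c,P,Q)$;
- after $\sigma_1^{k}$: $(c',P',Q)$ with $c'=\mu c\mu^{-1}$, $P'=\mu P\mu^{-1}$;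
- after $\sigma_2^{-1}$: $(c',\,Q,\,Q^{-1}P'Q)$;
- after $\sigma_1$: $(c'Qc'^{-1},\,c',\,Q^{-1}P'Q)$.

Closing up gives $c'=p$, then $c=pQp^{-1}$, and $P'=QqQ^{-1}$. So from now on $c$ *denotes* $pQp^{-1}$, and $G=G(K_{i,k})$ is generated by $p,q$ with the relations
$$\mu c\mu^{-1}=p,\qquad \mu P\mu^{-1}=QqQ^{-1}. \tag{7}$$
The second relation is redundant. In the free group $PQ=z^{-i}pqz^{i}=pq$, so $p^{-1}P=qQ^{-1}$ and
$$cP=pQ\,p^{-1}P=p\cdot QqQ^{-1}.$$
As $\mu$ is a power of $cP$, we have $(\mu c\mu^{-1})(\mu P\mu^{-1})=cP=p\cdot QqQ^{-1}$. If the first factor is $p$, the second is $QqQ^{-1}$. Hence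
$$G=\langle p,q\mid R\rangle,\qquad R=\mu c\mu^{-1}p^{-1}. \tag{8}$$

**Step 3: isolating the parameter $k$.** Put
$$u=z^{i}pz^{-i},\qquad b=z^{i}cz^{-i}=uqu^{-1},\qquad b'=QqQ^{-1},\qquad \nu=\mu z^{-i}.$$
(The formula for $b$ holds because $z^iQz^{-i}=q$.) Since $\nu b\nu^{-1}=\mu c\mu^{-1}$ and $\nu p\nu^{-1}=\mu P\mu^{-1}$, the relations (7) become, in $G$,
$$\nu b\nu^{-1}=p,\qquad \nu p\nu^{-1}=b'. \tag{9}$$
The elements $b,p,b'$ of $F_2$ do not depend on $k$; only the conjugator $\nu$ does. If $w(b,p)$ is any word in $b$ and $p$, then (9) says $\nu\,w(b,p)\,\nu^{-1}=w(p,b')$, whatever $k$ is. So if for some $w$ the two elements $w(b,p)$ and $w(p,b')^{-1}$ of the free group are products of conjugates of $e=qp^{-1}$, then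
$$\bigl(\nu\,w(b,p)\,\nu^{-1}\bigr)\cdot w(p,b')^{-1}=1$$
exhibits $e$ as generalized torsion with a number of factors independent of $k$. We look for $w$ in Section 8, with the Alexander module as a guide, so we compute that first.

## 7. The Alexander polynomial, hyperbolicity and distinctness

**Step 1: the values of $\delta$.** Put $s=1+t^2+\dots+t^{2i-2}=\frac{1-t^{2i}}{1-t^2}$. We use (3) and (4). First $\delta(z)=t$, so $\delta(z^i)=ts$ and $\delta(z^{-i})=-t^{1-2i}s$. Then
$$\delta(P)=(1-t)\delta(z^{-i})=-t^{1-2i}(1-t)s,\qquad \delta(Q)=t^{-2i}-t^{1-2i}(1-t)s,$$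
$$\delta(c)=t\,\delta(Q)=t^{1-2i}\bigl(1-t(1-t)s\bigr).$$

**Step 2: the relator.** Since $\deg\mu=k$ and $\delta(p)=0$, (3) and (4) give
$$\delta(R)=(1-t)\delta(\mu)+t^k\delta(c),\qquad \delta(\mu)=\delta(cP)\,\frac{1-t^k}{1-t^2},\qquad\delta(cP)=\delta(c)+t\,\delta(P).$$
Multiply by $1+t$:
$$(1+t)\delta(R)=(1-t^k)\bigl(\delta(c)+t\delta(P)\bigr)+(t^k+t^{k+1})\delta(c)=\delta(c)+t\delta(P)+t^{k+1}\bigl(\delta(c)-\delta(P)\bigr).$$
Inserting Step 1,
$$(1+t)\delta(R)=t^{1-2i}\bigl(A+t^{k+1}A^*\bigr),\qquad A=1-2t(1-t)s,\quad A^*=1+(1-t)^2s.$$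
Since $(1-t)s=\frac{1-t^{2i}}{1+t}=1-t+t^2-\dots-t^{2i-1}$,
$$A=\frac{1-t+2t^{2i+1}}{1+t}=1-2t+2t^2-\dots-2t^{2i-1}+2t^{2i}, \tag{10}$$
$$A^*=\frac{2-t^{2i}+t^{2i+1}}{1+t}=t^{2i}A(1/t)=2-2t+\dots-2t^{2i-1}+t^{2i}. \tag{11}$$
With $N=k+1$, which is odd and at least $3$, put
$$\Phi_N=A+t^{N}A^*=(1+t)\Delta_N,\qquad \Delta_N\doteq\Delta_{K_{i,k}}. \tag{12}$$
Thus $\Delta_N=t^{2i-1}\delta(R)$. It is a polynomial because $\Phi_N(-1)=A(-1)-A^*(-1)=(4i+1)-(4i+1)=0$.

**Step 3: facts for later use.**

- $A(1)=A^*(1)=1$, so $\Phi_N(1)=2$ and $\Delta_N(1)=1$.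
- $t^{N+2i}\Phi_N(1/t)=t^NA^*+A=\Phi_N$, so $\Phi_N$ is palindromic of degree $N+2i$, and $\deg\Delta_N=k+2i$.
- $\Delta_N=(1-2t+\cdots)(1-t+\cdots)=1-3t+\cdots$, because $N\ge3$.
- Differentiating $\Phi_N=(1+t)\Delta_N$ at $-1$: $\Delta_N(-1)=\Phi_N'(-1)=A'(-1)-(A^*)'(-1)+N(4i+1)$. So $|\Delta_N(-1)|\to\infty$ as $N\to\infty$.

**Example.** For $i=1$, $k=2$: $A=1-2t+2t^2$, $A^*=2-2t+t^2$, and $\Phi_3=1-2t+2t^2+2t^3-2t^4+t^5=(1+t)(1-3t+5t^2-3t^3+t^4)$. Here $\Delta_3(-1)=13$, and the formula gives $-6+4+15=13$.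

**Step 4: the knots are hyperbolic and distinct.** $\Delta_N$ is not a unit, so $K_{i,k}$ is non-trivial, and by (5) the class of $e$ is non-zero. In particular $e\ne1$. The group $G$ has two generators, so $K_{i,k}$ is prime by F. H. Norwood, *Every two-generator knot is prime*, Proc. AMS 86 (1982). It is not a $(2,l)$-torus knot, because $\Delta_N$ has the coefficient $-3$. By Menasco's theorem $K_{i,k}$ is hyperbolic. For fixed $i$ the degree $k+2i$ of $\Delta_N$, whose constant term is $1$, distinguishes the knots. $\square$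

## 8. Which words in $b$ and $p$ have a positive image in the Alexander module

We want a word $w$ with $w(b,p)$ and $w(p,b')^{-1}$ in some $S_d\subset F_2$. An element of $S_d$ has as $\delta$-image a sum of $d$ monomials $t^j$, so a *necessary* condition is that both $\delta$-images have non-negative coefficients. By (3),
$$\delta(b)=(1-t)\delta(u)+t=t(1-t)^2s+t=tA^*,$$
using $\delta(u)=(1-t)\delta(z^i)$. Likewise
$$\delta(b')=(1-t)\delta(Q)+t=t^{-2i}\bigl[(1-t)-t(1-t)^2s+t^{2i+1}\bigr]=t^{-2i}A,$$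
where the last equality uses $t^{2i}=1-(1-t^2)s$: the bracket becomes $1-t(1-t)s\,[(1-t)+(1+t)]$.

**The first word one tries is $w=bp^{-1}$.** Then $w(p,b')^{-1}=b'p^{-1}$. But $\delta(bp^{-1})=tA^*=2t-2t^2+\cdots$ has a negative coefficient. So $bp^{-1}$ lies in no $S_d$, and this attempt stops here.

**Next, $w=b^2p^{-2}$.** By (4) this multiplies the images by $1+t$, which removes the denominators in (10) and (11):
$$\delta(b^2p^{-2})=t(2-t^{2i}+t^{2i+1}),\qquad \delta(b'^2p^{-2})=t^{-2i}(1-t+2t^{2i+1}).$$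
One negative coefficient is left on each side.

**A multiplier that works.** Multiply further by $1+t+\dots+t^{2i}$, so that $\pm(1-t)$ telescopes to $\pm(1-t^{2i+1})$:
$$(2-t^{2i}+t^{2i+1})(1+t+\dots+t^{2i})=2+2t+\dots+2t^{2i-1}+t^{2i}+t^{4i+1},$$
$$(1-t+2t^{2i+1})(1+t+\dots+t^{2i})=1+t^{2i+1}+2t^{2i+2}+\dots+2t^{4i+1}.$$
Both are non-negative with coefficient sum $4i+2$. With $n=2i+1$, the word $b^np^{-n}\cdot p(b^np^{-n})p^{-1}$ has exactly the multiplier $(1+t)(1+\dots+t^{n-1})$. So put
$$\omega=b^{n}p^{1-n}b^{n}p^{-n-1},\qquad \omega'=b'^{\,n+1}p^{-n}b'^{\,n-1}p^{-n}\qquad(n=2i+1).$$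
Replacing $b$ by $p$ and $p$ by $b'$ turns $\omega$ into $p^nb'^{\,1-n}p^nb'^{\,-n-1}=\omega'^{-1}$. So by (9)
$$\nu\omega\nu^{-1}\cdot\omega'=1\quad\text{in }G. \tag{13}$$
On $\omega'$ the multiplier is $(1+\dots+t^{n})+t(1+\dots+t^{n-2})$, which is again $(1+t)(1+\dots+t^{n-1})$.

Positivity in the abelianization does not prove that $\omega$ and $\omega'$ lie in $S_{4i+2}$. That must be shown in the free group.

## 9. Factoring $\omega$ and $\omega'$ into $4i+2$ conjugates of $e$

All computations in this section take place in $F_2$, up to the last step.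

**Lemma 1.** Let $W$ be a positive word in the $e_j$ that has the word $U=u_1\cdots u_d$ as a subsequence. Then $WU^{-1}$ and $U^{-1}W$ lie in $S_{|W|-|U|}$.

*Proof.* Write $W=W_0u_1W_1\cdots u_dW_d$. Telescoping gives
$$WU^{-1}=W_0\cdot W_1^{\,u_1}\cdot W_2^{\,u_1u_2}\cdots W_d^{\,u_1\cdots u_d},$$
a product of $|W_0|+\dots+|W_d|=|W|-|U|$ conjugates of $e$. Also $U^{-1}W=U^{-1}(WU^{-1})U$. $\square$

For example, $e_1e_2e_3\cdot e_2^{-1}=e_1\cdot e_2e_3e_2^{-1}\in S_2$.

**Notation.** Let $O_j=e_{j+1}e_{j+3}\cdots e_{j+2i-1}$, a word of length $i$. Then $pO_jp^{-1}=O_{j+1}$, and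
$$e_jO_{j+1}=e_je_{j+2}\cdots e_{j+2i}=O_{j-1}\,e_{j+2i}. \tag{14}$$
Since $q=e_0p$, we get $z=pe_0p=e_1p^2$ and $z^i=O_0\,p^{2i}$. Also $(e_jp)^r=e_je_{j+1}\cdots e_{j+r-1}\,p^r$.

**Step 1: $\omega\in S_{4i+2}$.** First we write $b^np^{-n}$ as a word in the $e_j$. We have $u=z^ipz^{-i}=O_0pO_0^{-1}=O_0O_1^{-1}p$. Since $pqp^{-1}=e_1p$, this gives $b=uqu^{-1}=V(e_1p)V^{-1}$ with $V=O_0O_1^{-1}$. Hence
$$B:=b^np^{-n}=V\,e_1\cdots e_n\cdot p^nV^{-1}p^{-n}=O_0O_1^{-1}\;e_1\cdots e_n\;O_{n+1}O_n^{-1}.$$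
Now $\omega=B\cdot pBp^{-1}$, and $pBp^{-1}=O_1O_2^{-1}\,e_2\cdots e_{n+1}\,O_{n+2}O_{n+1}^{-1}$. Therefore
$$\omega=O_0\cdot X\cdot O_{n+1}\,Y\,O_{n+1}^{-1},$$
$$X=O_1^{-1}e_1\cdots e_n,\qquad Y=O_n^{-1}O_1\,(O_2^{-1}e_2\cdots e_n)\,e_{n+1}O_{n+2}.$$

- $O_1=e_2e_4\cdots e_{2i}$ is a subsequence of $e_1\cdots e_{2i+1}$, so $X\in S_{i+1}$ by Lemma 1.
- $O_2=e_3e_5\cdots e_{2i+1}$ is a subsequence of $e_2\cdots e_{2i+1}$, so $O_2^{-1}e_2\cdots e_n\in S_i$.
- By (14), $e_{n+1}O_{n+2}=O_n\,e_{n+2i+1}$. So $Y=O_n^{-1}\bigl(O_1\cdot(O_2^{-1}e_2\cdots e_n)\bigr)O_n\cdot e_{n+2i+1}\in S_{i+i+1}$.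

Altogether $\omega\in S_{i+(i+1)+(2i+1)}=S_{4i+2}$.

**Example.** For $i=1$ we have $n=3$, $O_j=e_{j+1}$, and
$$\omega=e_1\cdot(e_2^{-1}e_1e_2)\cdot e_3\cdot e_5\bigl[e_4^{-1}(e_2\cdot e_3^{-1}e_2e_3)e_4\cdot e_6\bigr]e_5^{-1},$$
six conjugates of $e$. Its image $\delta(\omega)=2t+2t^2+t^3+t^6$ is the one predicted in Section 8.

**Step 2: $\omega'\in S_{4i+2}$.** We conjugate by $p^{2i}$ to remove negative indices; this does not affect membership in $S_d$. From $z^{i}=O_0p^{2i}$ and (14),
$$p^{2i}Qp^{-2i}=O_0^{-1}qO_0=O_0^{-1}e_0\,pO_0=O_0^{-1}e_0O_1p=V'e_{2i}p,\qquad V'=O_0^{-1}O_{-1},$$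
and $p^{2i}qp^{-2i}=e_{2i}p$. So
$$b'':=p^{2i}b'p^{-2i}=(V'e_{2i}p)(e_{2i}p)(V'e_{2i}p)^{-1}=V'(e_{2i}p)V'^{-1},$$
$$b''^{\,r}p^{-r}=V'e_{2i}\cdots e_{2i+r-1}\cdot p^rV'^{-1}p^{-r}=O_0^{-1}O_{-1}\;e_{2i}\cdots e_{2i+r-1}\;O_{r-1}^{-1}O_r .$$
Write $\omega'=(b'^{\,n+1}p^{-n-1})\cdot p\,(b'^{\,n-1}p^{-(n-1)})\,p^{-1}$. After conjugation by $p^{2i}$, the first factor is the case $r=n+1=2i+2$. The second is the case $r=n-1=2i$ with all indices shifted by $1$. Hence
$$p^{2i}\omega'p^{-2i}=O_0^{-1}\Bigl\{O_{-1}e_{2i}\,\bigl(e_{2i+1}\cdots e_{4i+1}O_{2i+1}^{-1}\bigr)\,O_{2i+2}\,O_1^{-1}\Bigr\}O_0\cdot\bigl(e_{2i+1}\cdots e_{4i}O_{2i}^{-1}\bigr)\,O_{2i+1}.$$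

- $O_{2i+1}=e_{2i+2}e_{2i+4}\cdots e_{4i}$ is a subsequence of $e_{2i+1}\cdots e_{4i+1}$, so the first round bracket lies in $S_{i+1}$.
- $O_{2i}=e_{2i+1}e_{2i+3}\cdots e_{4i-1}$ is a subsequence of $e_{2i+1}\cdots e_{4i}$, so the second round bracket lies in $S_i$.
- By (14), $O_{-1}e_{2i}=e_0O_1$. So the curly bracket equals $e_0\cdot O_1\bigl[(\cdots)\,O_{2i+2}\bigr]O_1^{-1}$ with $(\cdots)\in S_{i+1}$ and $O_{2i+2}\in S_i$. It lies in $S_{1+(i+1)+i}=S_{2i+2}$.

Altogether $\omega'\in S_{(2i+2)+i+i}=S_{4i+2}$.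

**Step 3: end of the proof of part 1.** By (13), $(\nu\omega\nu^{-1})\,\omega'=1$ in $G$, and the left side is a product of $8i+4$ conjugates of $e$. Since $e\neq1$ (Section 7), $e$ is a generalized torsion element with $gord(e)\le8i+4$. $\square$

## 10. Non-negative multiples of $\Delta_N$ and of $A$

For the lower bound we have (6): a relation of length $m$ gives a polynomial with non-negative coefficients, of coefficient sum $m$, divisible by $\Delta_N$.

**What evaluation gives.** At $t=1$ we learn nothing, since $\Delta_N(1)=1$. At $t=-1$ the value $\Delta_N(-1)$ is huge for large $N$ while $|f(-1)|\le m$, so $f(-1)=0$. We will see that this forces $m$ to be even, and nothing more. Instead we note that for large $N$ the polynomial $\Phi_N=A+t^NA^*$ falls apart into a piece $A$ near degree $0$ and a piece $A^*$ near degree $N$. We expect the low-degree part of $f$ to be a multiple of $A$. So we first ask how small the coefficient sum of a non-negative multiple of $A$ can be.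

Evaluation at $-1$ is again a natural first try. If $A\mid F$ and $F(-1)\ne0$, then $4i+1=A(-1)$ divides $F(-1)$, and $F(1)\ge|F(-1)|\ge4i+1$. This stops at the multiples with $F(-1)=0$, which do occur: $(1+t)(1+\dots+t^{2i})A$ from Section 8 is one. What works for all $F$ is a linear functional that vanishes on the multiples of $A$, equals $1$ on $t^0$, and is nowhere very negative.

Put $\hat A(t)=A(-t)=1+2t+2t^2+\dots+2t^{2i}$.

**Lemma 2.** Let $F\in\mathbb Z_{\ge0}[t]$ with $F(0)\ge1$ and $A\mid F$ in $\mathbb Z[t]$. Then $F(1)\ge4i+1$, with equality only if $F=A\hat A$.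

*Proof.* **The functional.** Define
$$c_j=1-\frac{j}{2i}\quad(0\le j\le2i),\qquad c_{j+2i+1}=\tfrac12(c_{j+1}-c_j)\quad(j\ge0),$$
and let $L:\mathbb Q[t]\to\mathbb Q$ be linear with $L(t^j)=c_j$.

**$L$ vanishes on multiples of $A$.** Put $\rho_j=L(t^jA)$. As $(1+t)A=1-t+2t^{2i+1}$,
$$\rho_j+\rho_{j+1}=L\bigl(t^j(1-t+2t^{2i+1})\bigr)=c_j-c_{j+1}+2c_{j+2i+1}=0 .$$
Also $\rho_0=c_0+2\sum_{l=1}^{i}(c_{2l}-c_{2l-1})=1+2i\cdot\bigl(-\tfrac1{2i}\bigr)=0$. So all $\rho_j=0$.

**Size of the $c_j$.** The recursion gives: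

- $c_j\ge0$ for $1\le j\le2i$;
- $c_j=-\frac1{4i}$ for $2i+1\le j\le4i$ (consecutive differences of the first block are $-\frac1{2i}$);
- $c_{4i+1}=\frac12(c_{2i+1}-c_{2i})=-\frac1{8i}$;
- $c_j=0$ for $4i+2\le j\le6i$ (differences inside the constant block);
- $c_{6i+1}=\frac12(c_{4i+1}-c_{4i})=\frac1{16i}$.

So $|c_j|\le\frac1{8i}$ for the $2i+1$ indices $4i+1\le j\le6i+1$. For $j\ge6i+2$ the recursion expresses $c_j$ as half the difference of two earlier terms with indices $\ge4i+1$, so by induction $|c_j|\le\frac12\bigl(\frac1{8i}+\frac1{8i}\bigr)=\frac1{8i}$. Hence $c_j\ge-\frac1{4i}$ for all $j\ge1$, with equality exactly for $2i+1\le j\le4i$. (For $i=1$ the sequence begins $1,\frac12,0,-\frac14,-\frac14,-\frac18,0,\frac1{16},\frac1{16},\dots$)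

**The bound.** With $F=\sum F_jt^j$,
$$0=L(F)\ge F_0-\tfrac1{4i}\bigl(F(1)-F_0\bigr),$$
so $F(1)\ge(4i+1)F_0\ge4i+1$.

**Equality.** If $F(1)=4i+1$, then $F_0=1$ and every other exponent of $F$ lies in $[2i+1,4i]$. So $h=F/A$ has degree at most $2i$. From $h\,(1-t+2t^{2i+1})=(1+t)F$ we get $h(1-t)\equiv1+t\pmod{t^{2i+1}}$, i.e. $h\equiv(1+t)/(1-t)=1+2t+2t^2+\cdots$ modulo $t^{2i+1}$. Hence $h=1+2t+\dots+2t^{2i}=\hat A$. $\square$

The bound is attained. From (10),
$$A\hat A=\frac{1-(t-2t^{2i+1})^2}{1-t^2}=1+4\bigl(t^{2i+2}+t^{2i+4}+\dots+t^{4i}\bigr),$$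
which for $i=1$ reads $(1-2t+2t^2)(1+2t+2t^2)=1+4t^4$.

## 11. Two clusters of exponents, and why $8i+2$ is impossible

**Step 1: location of roots.** The limiting arguments below need the roots of $A$ to lie inside the unit circle. By (10), $(1+t)A=2t^{2i+1}-(t-1)$. For $|t|\ge1$,
$$|2t^{2i+1}|\ge2|t|\ge|t|+1\ge|t-1| .$$
So a zero with $|t|\ge1$ needs equality throughout, i.e. $|t|=1$ and $|t-1|=2$, i.e. $t=-1$. But $A(-1)=4i+1\ne0$. So all roots of $A$ satisfy $0<|t|<1$ (recall $A(0)=1$). Hence all roots of $A^*(t)=t^{2i}A(1/t)$ and of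
$$\hat A^*(t):=t^{2i}\hat A(1/t)=t^{2i}A(-1/t)=2+2t+\dots+2t^{2i-1}+t^{2i}$$
have modulus $>1$.

**Step 2: set-up for contradiction.** Fix $i$, and suppose $gord(e)<8i+4$ for infinitely many $N=k+1$. Pass to a subsequence on which $gord(e)=m$ is constant. Choose for each such $N$ a relation $e^{x_1}\cdots e^{x_m}=1$. Applying (6) and multiplying by a power of $t$, we obtain
$$f_N=\sum_{j=1}^{m}t^{k_j(N)},\qquad 0=k_1(N)\le k_2(N)\le\dots\le k_m(N),\qquad \Delta_N\mid f_N .$$
The division takes place in $\mathbb Z[t]$, not only in $\mathbb Z[t^{\pm1}]$: as $\Delta_N(0)=1$, the lowest exponent of the quotient is the lowest exponent of $f_N$.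

**Step 3: $m$ is even, so $m\le8i+2$.** The integer $\Delta_N(-1)$ divides $f_N(-1)$, and $|f_N(-1)|\le m$. As $|\Delta_N(-1)|\to\infty$, we get $f_N(-1)=0\neq\Delta_N(-1)$ for large $N$. So the quotient $f_N/\Delta_N$ vanishes at $-1$ and is divisible by $1+t$ in $\mathbb Z[t]$:
$$f_N=h_N(1+t)\Delta_N=h_N\Phi_N,\qquad h_N\in\mathbb Z[t]. \tag{15}$$
Hence $m=f_N(1)=2h_N(1)$ is even, and $m<8i+4$ gives $m\le8i+2$.

**Step 4: the low cluster.** We show that at least $4i+1$ of the exponents stay bounded. Pass to a subsequence on which each $k_j(N)$ is either constant or tends to infinity. As the $k_j$ are ordered, $k_1,\dots,k_l$ are constant and $k_{l+1},\dots,k_m\to\infty$ for some $l\ge1$. Put $F=\sum_{j\le l}t^{k_j}$, so $F(0)\ge1$.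

Choose $\rho<1$ such that all roots of $A$ lie in $|t|<\rho$. On the circle $|t|=\rho$ we have
$$|f_N-F|\le\sum_{j>l}\rho^{k_j(N)}\to0,\qquad |\Phi_N-A|\le\rho^N\max_{|t|=\rho}|A^*|\to0,$$
and $|A|$ is bounded below there. So the polynomials $h_N=f_N/\Phi_N$ converge uniformly on the circle to $F/A$. By the maximum principle applied to differences $h_N-h_{N'}$, they are uniformly Cauchy on the disc $|t|\le\rho$. The limit $H$ is holomorphic in $|t|<\rho$, and letting $N\to\infty$ in $f_N=h_N\Phi_N$ gives $F=HA$ there. All roots of $A$ lie in this disc, so $F$ vanishes at each of them to at least the same order, and $A\mid F$ in $\mathbb C[t]$. The quotient has integer coefficients, because its power series is $F\cdot A^{-1}$ and $A^{-1}\in\mathbb Z[[t]]$ as $A(0)=1$. So $A\mid F$ in $\mathbb Z[t]$, and Lemma 2 gives $l=F(1)\ge4i+1$.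

**Step 5: the top cluster.** Let $f_N^*(t)=t^{\deg f_N}f_N(1/t)$. It is a sum of $m$ monomials with lowest exponent $0$, and it is divisible by $t^{N+2i}\Phi_N(1/t)=\Phi_N$. So Step 4 applies to it. On a further subsequence, at least $4i+1$ exponents of $f_N$ stay at bounded distance from $\deg f_N$. Since $\deg f_N\ge\deg\Delta_N\to\infty$, the two clusters are disjoint for large $N$. Hence $m\ge8i+2$, and with Step 3, $m=8i+2$.

This is exactly where counting stops: $8i+2$ is even, so parity does not exclude it, and Lemma 2 is sharp. But the equality case of Lemma 2 now determines $f_N$ completely. Both clusters have exactly $4i+1$ elements and together contain all exponents. The low part of $f_N$ and the low part of $f_N^*$ are both equal to $A\hat A$. Since $t^{4i}(A\hat A)(1/t)=A^*\hat A^*$,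
$$f_N=A\hat A+t^{M}A^*\hat A^*,\qquad M=\deg f_N-4i\to\infty. \tag{16}$$
To be optimal at the bottom, $h_N$ wants to be $\hat A$, and to be optimal at the top it wants to be $\hat A^*$. (For $i=1$, $A^*\hat A=2+2t+t^2-2t^3+2t^4$ has a negative coefficient, so $h=\hat A$ does not serve both ends.) For a contradiction we must show that the two ends see the same $h_N$, that is, that $\deg h_N$ is bounded. By (12), (15) and (16), $\deg h_N=(M+4i)-(N+2i)=M-N+2i$.

**Step 6: $M-N$ is bounded.** Let $\tau_0$ be a root of $A$, so $0<|\tau_0|<1$. Since $\Phi_N\to A$ locally uniformly in $|t|<1$, Hurwitz's theorem gives roots $\tau_N$ of $\Phi_N$ with $\tau_N\to\tau_0$. By (15), $f_N(\tau_N)=0$. Substituting $A(\tau_N)=-\tau_N^{N}A^*(\tau_N)$ into (16),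
$$-\tau_N^{N}A^*(\tau_N)\hat A(\tau_N)+\tau_N^{M}A^*(\tau_N)\hat A^*(\tau_N)=0 .$$
By Step 1, $A^*(\tau_0)\ne0$ and $\hat A^*(\tau_0)\ne0$, so for large $N$ we may divide:
$$\tau_N^{M-N}=\frac{\hat A(\tau_N)}{\hat A^*(\tau_N)}\longrightarrow\frac{\hat A(\tau_0)}{\hat A^*(\tau_0)} .$$
The limit is finite. It is non-zero because (10) gives
$$(1+t)A(t)+(1-t)A(-t)=(1-t+2t^{2i+1})+(1+t-2t^{2i+1})=2,$$
so $(1-\tau_0)\hat A(\tau_0)=2$. Taking logarithms of absolute values, $(M-N)\log|\tau_N|$ converges to a finite number while $\log|\tau_N|\to\log|\tau_0|\neq0$. Hence $M-N$ is bounded.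

**Step 7: contradiction.** Pass to a subsequence on which $M-N=a$ is constant. By (15) and (16),
$$h_NA+t^{N}h_NA^*=A\hat A+t^{M}A^*\hat A^* .$$
Here $\deg(h_NA)=a+4i$ and $\deg(A\hat A)=4i$ are bounded, while $\min(N,M)\to\infty$. Comparing the terms of degree below $\min(N,M)$, for large $N$ we get $h_NA=A\hat A$, so $h_N=\hat A$. The degree then gives $a+2i=2i$, so $a=0$ and $M=N$. What remains is $t^N\hat AA^*=t^NA^*\hat A^*$, i.e. $\hat A=\hat A^*$. But $\hat A(0)=1$ and $\hat A^*(0)=2$, a contradiction.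

So $gord(e)\ge8i+4$ for all but finitely many $k$. Together with part 1, $gord(e)=8i+4$ for all but finitely many $k$. This proves part 2. $\square$

## 12. Infinitely many knots for each $m\equiv4\pmod 8$, $m\ge12$

Fix $i\ge1$. By part 1 the knots $K_{i,k}$, $k=2,4,6,\dots$, are hyperbolic, alternating and pairwise distinct. By part 2 all but finitely many of their groups contain an element of generalized torsion order exactly $8i+4$. Hence $M_{\sf alt}(8i+4)=\infty$, and
$$M_{\sf hyp}(8i+4)\ge M_{\sf alt}(8i+4)=\infty .$$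
As $i$ runs through $1,2,3,\dots$, the number $8i+4$ runs through all $m\equiv4\pmod8$ with $m\ge12$. The values $M_{\sf alt}(2)=M_{\sf hyp}(2)=0$ were found in Section 5. This proves part 3: neither $M_{\sf alt}(m)$ nor $M_{\sf hyp}(m)$ is finite for every $m\ge2$. $\blacksquare$
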